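# Contractible balls, width, and the rectifiability of metric manifolds

## 1. The theorem, and what its words mean

**Theorem A.** Let $n\ge 1$. Let $X$ be a metric space that is linearly locally contractible with constant $\lambda$, homeomorphic to a closed $n$-manifold, and satisfies $\mathcal H^n(X)<\infty$. Then $X$ is $n$-rectifiable. Moreover there are $c=c(n,\lambda)>0$ and $r_0>0$ with
$$\mathcal H^n(\bar B(x,r))\ge c\,r^n\qquad\text{for all }x\in X,\ 0<r<r_0 .$$

For $n=0$ the space is finite and there is nothing to prove, so $n\ge1$ throughout. We write $B(x,r)$ for open balls and $\bar B(x,r)=\{y: d(x,y)\le r\}$.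

**Hausdorff measure.** $\mathcal H^n$ is built from sums $\sum_i\omega_n2^{-n}(\operatorname{diam}A_i)^n$ over countable covers by sets of diameter at most $\varepsilon$: their infimum is $\mathcal H^n_\varepsilon$, and one lets $\varepsilon\to0$. Here $\omega_n$ is the volume of the unit ball of $\mathbb R^n$; with this normalization $\mathcal H^n$ is Lebesgue measure on $\mathbb R^n$. We use constantly that an $L$-Lipschitz map $g$ satisfies $\mathcal H^n(g(A))\le L^n\mathcal H^n(A)$.

**Rectifiable.** An $\mathcal H^n$-measurable set $E\subset X$ is *$n$-rectifiable* if, up to an $\mathcal H^n$-null set, it is covered by countably many Lipschitz images of subsets of $\mathbb R^n$. A set $S$ is *purely $n$-unrectifiable* if $\mathcal H^n(S\cap E)=0$ for every $n$-rectifiable $E$. A Lipschitz curve is $1$-rectifiable; a purely unrectifiable set appears in Section 3.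

**Linearly locally contractible.** This means that there is $\lambda\ge1$ such that for every ball $B(x,r)$ with $0<r<\operatorname{diam}(X)/\lambda$, the inclusion $B(x,r)\hookrightarrow B(x,\lambda r)$ is homotopic to a constant map. The round sphere $S^n\subset\mathbb R^{n+1}$ has this property with $\lambda=1$, because its open balls of radius less than $2=\operatorname{diam}S^n$ are open caps, and these are contractible.

For a non-example, take the Jordan curve in the plane formed by the two arcs $y=\pm x^2$, $0\le x\le1$, and the segment $\{1\}\times[-1,1]$. Fix $\lambda$, let $p=(t,t^2)$ and $r=3t^2$ with $t$ small. The point $p'=(t,-t^2)$ lies in $B(p,r)$, since $d(p,p')=2t^2$. If $B(p,r)$ were contractible in $B(p,\lambda r)$, there would be a path from $p$ to $p'$ inside $B(p,\lambda r)$. On a topological circle such a path contains one of the two arcs between $p$ and $p'$, so it contains $(0,0)$ or $(1,0)$. These points have distance at least $t$ and $1-t$ from $p$, and both exceed $3\lambda t^2$ when $t$ is small. So the cusp destroys linear local contractibility.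

**The question behind the theorem.** The problem comes from Giuliano Basso, Denis Marti and Stefan Wenger, "Geometric and analytic structures on metric spaces homeomorphic to a manifold", arXiv:2303.13490 (2023). It starts from the following known statement: if $X$ is linearly locally contractible, homeomorphic to a closed, orientable, smooth $n$-manifold, $\mathcal H^n(X)<\infty$, *and $X$ has finite Nagata dimension*, then $X$ is $n$-rectifiable. Without linear local contractibility this is false in general. The question is whether the conclusion survives without finite Nagata dimension. Theorem A answers yes; orientability and smoothness are not needed either.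

Finite Nagata dimension means that there are $N$ and $C$ such that for every $s>0$ the space has a cover by sets of diameter at most $Cs$ for which every set of diameter at most $s$ meets at most $N+1$ members. On $\mathbb R$ the intervals $[2sk,2s(k+1))$, $k\in\mathbb Z$, show this with $N=1$, $C=2$. Such a condition provides good covers at every scale. We shall have none to start with.

## 2. Circles: the case $n=1$ by hand

A closed $1$-manifold is a finite disjoint union of circles, hence a finite union of arcs. Let $\gamma:[0,1]\to X$ be a homeomorphism onto an arc, with $\mathcal H^1(X)<\infty$. For $a<b$ the function $d(\gamma(a),\cdot)$ is $1$-Lipschitz, and it maps the connected set $\gamma([a,b])$ onto a set containing $[0,d(\gamma(a),\gamma(b))]$. Hence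
$$d(\gamma(a),\gamma(b))\le\mathcal H^1(\gamma([a,b])).$$
Sum this over a partition of $[0,1]$. The pieces overlap only in finitely many points, which are $\mathcal H^1$-null, so the sum is at most $\mathcal H^1(\gamma([0,1]))<\infty$. Thus $\gamma$ has finite length, its arc-length parametrization is $1$-Lipschitz, and $X$ is $1$-rectifiable.

Local contractibility was not used: the cusped curve above is covered by this argument. What did the work was *connectedness*, which forced measure at least $d$ into any piece joining points at distance $d$. For $n\ge2$ we need an $n$-dimensional substitute for "connected" that forces measure, and it must come from contractibility.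

## 3. Lower density alone: the four-corner Cantor set

The "moreover" of Theorem A is a lower volume bound. A first hope is to prove such a bound and then deduce rectifiability from it. The following set shows that this second deduction fails.

Let $C=\{\sum_{i\ge1}a_i4^{-i}: a_i\in\{0,3\}\}$ and $K=C\times C\subset\mathbb R^2$, $n=1$. At level $k$, $K$ is covered by $4^k$ pairwise disjoint squares of side $4^{-k}$, which are squares of the grid $4^{-k}\mathbb Z^2$. So $\mathcal H^1(K)\le\sqrt2$.

*Lower density.* Let $\mu$ be the probability measure on $K$ that gives each level-$k$ square mass $4^{-k}$. A set $A$ of diameter $D\in[4^{-k-1},4^{-k})$, $k\ge0$, lies in a closed axis-parallel square of side $4^{-k}$, which meets at most $9$ grid squares. So $\mu(A)\le9\cdot4^{-k}\le36D$; points have $\mu$-measure $0$. Summing over covers by sets of small diameter (which may be taken closed) gives $\mathcal H^1(A)\ge\mu(A)/36$ for Borel $A\subset K$. If $x\in K$ and $0<r\le1$, let $k$ be smallest with $\sqrt2\,4^{-k}\le r$. Then $k\ge1$, the level-$k$ square at $x$ lies in $\bar B(x,r)$, and $\mu(\bar B(x,r))\ge4^{-k}>r/(4\sqrt2)$. So $\mathcal H^1(K\cap\bar B(x,r))\ge r/(144\sqrt2)$.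

*Pure unrectifiability.* Let $\gamma:A\to\mathbb R^2$ be Lipschitz, $A\subset\mathbb R$. We show $\mathcal H^1(\gamma(A)\cap K)=0$. Restrict $\gamma$ to $\gamma^{-1}(K)$ and extend to the closure, so that $A$ is closed and $\gamma(A)\subset K$. Extend $\gamma$ further to a Lipschitz map on $\mathbb R$. Each coordinate maps $A$ into $C$, which has length $0$ because it is covered by $2^k$ intervals of length $4^{-k}$. By the area formula in dimension one, $\int_A|\gamma_i'|=\int_C\#(A\cap\gamma_i^{-1}(s))\,ds=0$. So $\gamma'=0$ a.e. on $A$, and $\mathcal H^1(\gamma(A))\le\int_A|\gamma'|=0$.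

So a space can be compact, of finite measure, with a uniform lower bound $\mathcal H^n(\bar B(x,r))\ge c\,r^n$, and be purely unrectifiable. Topology must enter a second time, after the volume bound.

## 4. Bate's perturbation theorem, and a degree argument that lacks a Lipschitz bound

The tool that sees unrectifiability is the following theorem, which we cite (D. Bate, *Purely unrectifiable metric spaces and perturbations of Lipschitz functions*, Acta Math. 224 (2020), 1–65).

**Theorem (Bate).** Let $X$ be a complete metric space and let $S\subset X$ be $\mathcal H^n$-measurable and purely $n$-unrectifiable, with $\mathcal H^n(S)<\infty$ and $\liminf_{r\to0}\mathcal H^n(S\cap B(x,r))/r^n>0$ for $\mathcal H^n$-a.e. $x\in S$. Then for every $m\in\mathbb N$ the set of $f$ with $\mathcal H^n(f(S))=0$ is residual in the space $\mathrm{Lip}_1(X,m)$ of bounded $1$-Lipschitz maps $X\to\mathbb R^m$ with the supremum norm.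

The space $\mathrm{Lip}_1(X,m)$ is complete, so by Baire's theorem the set is dense. We use only this consequence.

**Consequence 1.** Let $X$ be compact and $S$ as in the theorem. If $f_0:X\to\mathbb R^m$ has $1$-Lipschitz components and $\tau>0$, there is $f:X\to\mathbb R^m$, $m$-Lipschitz for the Euclidean norm, whose components differ from those of $f_0$ by less than $\tau$ everywhere, with $\mathcal H^n(f(S))=0$.

*Proof.* The map $f_0/\sqrt m$ is bounded and is $1$-Lipschitz for both the Euclidean and the sup norm on $\mathbb R^m$. By density there is $g\in\mathrm{Lip}_1(X,m)$ within less than $\tau/\sqrt m$ of it, with $\mathcal H^n(g(S))=0$. Put $f=\sqrt m\,g$. The components of $f$ differ from those of $f_0$ by less than $\tau$, and $\mathcal H^n(f(S))=0$, a condition that does not depend on which of the two norms is used. If $\mathbb R^m$ carries the Euclidean norm, $f$ is $\sqrt m$-Lipschitz. If it carries the sup norm, each component of $f$ is $\sqrt m$-Lipschitz, so $f$ is $m$-Lipschitz for the Euclidean norm. Either way $f$ is $m$-Lipschitz. $\square$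

Here is the first argument one would try. Suppose $S\subset X$ is purely unrectifiable with positive measure, and let $x$ be a density point, in the sense that $\mathcal H^n(\bar B(x,r)\setminus S)=o(r^n)$. Suppose we had an $L$-Lipschitz map $g:\bar B(x,r)\to\mathbb R^n$ that is topologically essential: every continuous map that is $\varepsilon r$-close to $g$ in each component covers a ball of radius $\varepsilon r$. Extend the components of $g$ to $L$-Lipschitz functions on $X$, apply Consequence 1 (with $m=n$) to $g/L$, and multiply by $L$. This gives an $nL$-Lipschitz map $g'$, still covering a ball of radius $\varepsilon r$, with $\mathcal H^n(g'(S))=0$. Then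
$$\omega_n(\varepsilon r)^n\le\mathcal H^n(g'(S\cap\bar B(x,r)))+(nL)^n\mathcal H^n(\bar B(x,r)\setminus S)=(nL)^n\,o(r^n),$$
a contradiction for small $r$, *provided $L$ and $\varepsilon$ do not depend on $r$*. This is where the argument stops. The manifold structure gives charts that are only homeomorphisms, and Lipschitz approximations of them come with no bound on $L$ at scale $r$. The error $o(r^n)$ can absorb a constant, and nothing else.

Maps into $\mathbb R^m$ with $m$ large are easy to build with good constants: take distance functions to $m$ points. The price is that for $m>n$ "covers a ball" makes no sense, and degree is gone. We need a notion of essential $n$-dimensionality for which no map to $\mathbb R^n$ is required.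

## 5. Width: covers of multiplicity at most $n$

A cover has *multiplicity $\le n$* if no point lies in more than $n$ of its members. For a compact metric space $Z$ let
$$w(Z)=\inf\{R>0:\ Z\text{ has a finite cover by open subsets of }Z\text{ of diameter}\le R\text{ and multiplicity}\le n\}.\tag{1}$$

The dimension $n$ is fixed and not shown in the notation. Some examples:

- $n=1$: multiplicity $\le1$ means that the sets are disjoint. For connected $Z$ with more than one point, $w(Z)=\operatorname{diam}Z$.
- $n=1$, the four-corner set $K$: the level-$k$ squares cut $K$, and every closed ball of $K$, into finitely many disjoint relatively open sets of diameter at most $\sqrt2\,4^{-k}$. So $w=0$ on every closed ball.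
- $n=2$, the thin rectangle $[0,1]\times[0,\varepsilon]$: the slabs $\{(i-1)\varepsilon<x_1<(i+1)\varepsilon\}$ have multiplicity $\le2$, since at most two integers have distance less than $1$ from a given real number, and diameter at most $\sqrt5\,\varepsilon$. So $w\le\sqrt5\,\varepsilon$: the width sees the thin direction.

Open covers pull back under continuous maps without increasing multiplicity, whatever the target is. This makes $w$ fit for maps into $\mathbb R^m$.

**Theorem B.** Let $X$ be a separable metric space and $E\subset X$ an $\mathcal H^n$-measurable set, each point of which has a compact neighbourhood in $X$ of finite $\mathcal H^n$-measure. Suppose that for $\mathcal H^n$-a.e. $x\in E$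

(i) $\liminf_{r\to0}\mathcal H^n(\bar B(x,r))/r^n>0$, and (ii) $\limsup_{r\to0}w(\bar B(x,r))/r>0$.

Then $E$ is $n$-rectifiable. Both (i) and (ii) hold at $x$ if $\liminf_{r\to0}w(\bar B(x,r))/r>0$.

No manifold appears here. The route to Theorem A has three parts: small measure forces small width, in any compact metric space (Lemma 1, Section 7); in a linearly locally contractible manifold, balls of radius $r$ have width at least $\delta r$ (Lemma 2, Section 8); and if the rectifiable part does not exhaust $E$, Bate's theorem maps suitable balls onto sets of tiny measure without collapsing their geometry, so that their width is small compared with $r$ (Section 9).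

## 6. Slices and densities

**Fact E (Eilenberg inequality).** If $n\ge2$ and $u:A\to\mathbb R$ is $1$-Lipschitz on a metric space $A$, then $\int^*\mathcal H^{n-1}(A\cap\{u=t\})\,dt\le K_n\mathcal H^n(A)$, with $K_n>0$ depending only on $n$.

*Proof.* Assume $\mathcal H^n(A)<\infty$. For each $j$ cover $A$ by countably many nonempty sets $A_{j,i}$ of diameter $<1/j$ with $\sum_i\omega_n2^{-n}(\operatorname{diam}A_{j,i})^n\le\mathcal H^n(A)+1/j$. Let $I_{j,i}$ be the smallest closed interval containing $u(A_{j,i})$; its length is at most $\operatorname{diam}A_{j,i}$. The slice $A\cap\{u=t\}$ is covered by those $A_{j,i}$ with $t\in I_{j,i}$. With $c_n=\omega_{n-1}2^{-(n-1)}$ we get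
$$\mathcal H^{n-1}(A\cap\{u=t\})\le\liminf_{j}\sum_ic_n(\operatorname{diam}A_{j,i})^{n-1}1_{I_{j,i}}(t).$$
The right side is a Borel function of $t$. By Fatou's lemma its integral is at most $\liminf_j\sum_ic_n(\operatorname{diam}A_{j,i})^n\le c_n2^n\omega_n^{-1}\mathcal H^n(A)$. So $K_n=2\omega_{n-1}/\omega_n$ works. $\square$

**Fact D (densities).** Let $X$ be compact with $\mathcal H^n(X)<\infty$.

- (D1) $\limsup_{r\to0}\mathcal H^n(\bar B(x,r))/r^n<\infty$ for $\mathcal H^n$-a.e. $x$.
- (D2) For every Borel $B\subset X$, $\lim_{r\to0}\mathcal H^n(\bar B(x,r)\setminus B)/r^n=0$ for $\mathcal H^n$-a.e. $x\in B$.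

*Proof.* First an estimate. Let $\mu$ be a finite Borel measure, $t>0$, and suppose $\limsup_{r\to0}\mu(\bar B(x,r))/r^n>t$ for all $x\in A$. Given $\varepsilon>0$, the $5r$-covering lemma yields disjoint balls $\bar B(x_i,r_i)$ with $r_i<\varepsilon$, $\mu(\bar B(x_i,r_i))>t\,r_i^n$ and $A\subset\bigcup_i\bar B(x_i,5r_i)$. They are countably many, since they are disjoint and have positive $\mu$-measure. Hence $\mathcal H^n_{10\varepsilon}(A)\le\omega_n5^n\sum_ir_i^n\le\omega_n5^n\mu(X)/t$, and letting $\varepsilon\to0$, $\mathcal H^n(A)\le\omega_n5^n\mu(X)/t$.

For (D1) take $\mu=\mathcal H^n$ and let $t\to\infty$. For (D2), given $\varepsilon>0$ choose a compact $C\subset X\setminus B$ with $\mathcal H^n((X\setminus B)\setminus C)<\varepsilon$ (inner regularity of finite Borel measures on compact metric spaces). Small balls about a point of $B$ miss $C$. So the estimate, applied to $\mathcal H^n$ restricted to $(X\setminus B)\setminus C$, shows that the set of $x\in B$ with $\limsup_{r\to0}\mathcal H^n(\bar B(x,r)\setminus B)/r^n>t$ has measure at most $\omega_n5^n\varepsilon/t$. Let $\varepsilon\to0$, then $t\to0$. $\square$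

## 7. Small measure forces small width

The argument of this section is due to P. Papasoglu (*Uryson width and volume*, GAFA 2020).

**Lemma 1.** For every $n\ge1$ there is $\eta_n>0$ such that: if $Z$ is a compact metric space, $R>0$ and $\mathcal H^n(\bar B(z,R))<\eta_nR^n$ for all $z\in Z$, then $Z$ has a finite open cover by sets of diameter $\le R$ with multiplicity $\le n$. In particular
$$\mathcal H^n(Z)\ge\eta_n\,w(Z)^n.\tag{2}$$

The second statement follows from the first: if (2) failed, there would be $R<w(Z)$ with $\mathcal H^n(Z)<\eta_nR^n$. Then all balls satisfy the hypothesis, and $w(Z)\le R$, a contradiction.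

The proof is by induction on $n$. The plan is to cut $Z$ into small disjoint open pieces along a closed set $Y$ of almost minimal $(n-1)$-measure. Near-minimality makes $Y$ small in every ball, so by induction $Y$ has a fine cover of multiplicity $\le n-1$. Thicken that cover and add the pieces: each point gains at most one set. Write $S(z,t)=\{d(z,\cdot)=t\}$.

**Step 1. The case $n=1$: find empty spheres.** Let $\eta_1=\frac12$. The image of $\bar B(z,R)$ under the $1$-Lipschitz function $d(z,\cdot)$ has outer Lebesgue measure $<R/2$. So some $t\in(0,R/2)$ is not in it, which means $S(z,t)=\emptyset$. Then $B(z,t)=\bar B(z,t)$ is open and closed, with diameter at most $2t\le R$. Finitely many such balls cover $Z$; subtract from each the previous ones to make them disjoint. They stay open, and the multiplicity is $1$.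

Now let $n\ge2$, and put
$$\rho=\frac R2,\qquad\eta_n=\frac{\eta_{n-1}}{2\cdot4^{n-1}(1+4K_n)}.$$

**Step 2. Find spheres of small measure.** This supplies the cutting tools. For every $z\in Z$ there is $t\in(\rho/2,\rho)$ with
$$\mathcal H^{n-1}(S(z,t))\le4K_n\eta_nR^{n-1}.\tag{3}$$
Otherwise the upper integral of $\mathcal H^{n-1}(S(z,t))$ over $t\in(\rho/2,\rho)$ would be at least $\frac\rho2\cdot4K_n\eta_nR^{n-1}=K_n\eta_nR^n$. But by Fact E with $A=\bar B(z,\rho)$, $u=d(z,\cdot)$, it is at most $K_n\mathcal H^n(\bar B(z,\rho))<K_n\eta_nR^n$.

**Step 3. Set up the minimization.** Let $\mathcal Y$ be the family of closed $Y\subset Z$ such that $Z\setminus Y$ is a finite disjoint union of open sets of diameter $\le R$. We check that $\mathcal Y$ contains a set of finite $\mathcal H^{n-1}$-measure. Cover $Z$ by finitely many balls $B(z_i,t_i)$ with $t_i\in(\rho/2,\rho)$ as in (3). Then $\bigcup_iS(z_i,t_i)$ is closed, of finite measure, and its complement is the union of the sets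
$$B(z_i,t_i)\setminus\Bigl(\bigcup_{j<i}\bar B(z_j,t_j)\cup\bigcup_jS(z_j,t_j)\Bigr).$$
Indeed a point on none of the spheres lies in the set whose index $i$ is the smallest with the point in $B(z_i,t_i)$. These sets are open, disjoint, and of diameter at most $2t_i\le R$. So $\inf_{\mathcal Y}\mathcal H^{n-1}<\infty$, and we may choose $Y\in\mathcal Y$ with
$$\mathcal H^{n-1}(Y)<\inf_{\mathcal Y}\mathcal H^{n-1}+\eta_nR^{n-1},\qquad Z\setminus Y=\bigsqcup_jU_j.$$
If $Y=\emptyset$, the cover $\{U_j\}$ is what we want, so assume $Y\ne\emptyset$.

**Step 4. Near-minimality makes $Y$ small in balls.** Let $y\in Y$ and let $t\in(\rho/2,\rho)$ be as in (3) for $z=y$. Replace the part of $Y$ inside the ball by the sphere: $Y'=(Y\setminus B(y,t))\cup S(y,t)$. This set is closed, and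
$$Z\setminus Y'=B(y,t)\sqcup\bigsqcup_j\bigl(U_j\setminus\bar B(y,t)\bigr),$$
so $Y'\in\mathcal Y$. Hence $\mathcal H^{n-1}(Y)<\mathcal H^{n-1}(Y')+\eta_nR^{n-1}\le\mathcal H^{n-1}(Y\setminus B(y,t))+\mathcal H^{n-1}(S(y,t))+\eta_nR^{n-1}$. Subtract the finite number $\mathcal H^{n-1}(Y\setminus B(y,t))$:
$$\mathcal H^{n-1}(Y\cap B(y,t))\le(1+4K_n)\eta_nR^{n-1}=\tfrac12\eta_{n-1}(R/4)^{n-1}.$$
Since $t>\rho/2=R/4$, we have $\bar B(y,R/4)\subset B(y,t)$. So $\mathcal H^{n-1}(Y\cap\bar B(y,R/4))<\eta_{n-1}(R/4)^{n-1}$ for all $y\in Y$.

**Step 5. Thicken the cover of $Y$ without raising its multiplicity.** By induction, applied to the compact space $Y$ and the radius $R/4$, $Y$ has a finite cover by nonempty relatively open sets $V_i$ of diameter $\le R/4$ and multiplicity $\le n-1$. Put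
$$\tilde V_i=\{z\in Z:\ d(z,V_i)<d(z,Y\setminus V_i),\ d(z,Y)<R/4\},\qquad d(z,\emptyset)=\infty.$$
These sets are open in $Z$, and $V_i\subset\tilde V_i$ because $Y\setminus V_i$ is closed; so they cover $Y$. Let $z\in\tilde V_i$ and let $y\in Y$ be a nearest point to $z$. Then $d(z,Y\setminus V_i)>d(z,V_i)\ge d(z,Y)=d(z,y)$, so $y\in V_i$. Thus one fixed nearest point of $z$ lies in every $V_i$ with $z\in\tilde V_i$, and the multiplicity of $\{\tilde V_i\}$ is at most $n-1$. Also every point of $\tilde V_i$ is within $R/4$ of $V_i$, so $\operatorname{diam}\tilde V_i\le\frac R4+2\cdot\frac R4\le R$.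

The $U_j$ are disjoint, so $\{\tilde V_i\}\cup\{U_j\}$ is a finite open cover of $Z$ by sets of diameter $\le R$ with multiplicity $\le n$. $\square$

## 8. Contractibility forces large width

**The model case.** Suppose the ball $Z=\bar B(x,r)\subset\mathbb R^n$ had a finite open cover $\{U_i\}$ of multiplicity $\le n$ by nonempty sets of diameter $\le s<r/4$. Pick $x_i\in U_i$ and a partition of unity $(\rho_i)$ with $\{\rho_i>0\}\subset U_i$, and let $f(z)=\sum_i\rho_i(z)x_i$. For each $z$ this is a convex combination of at most $n$ points within $s$ of $z$. So $|f(z)-z|\le s$, and $f(Z)$ lies in a finite union of simplices of dimension $\le n-1$. But $f$ is homotopic to the identity by straight lines, moving points by at most $s$, and such a map must cover a neighbourhood of $x$. In $X$ there are no convex combinations and no straight lines. Both are replaced by skeleton-by-skeleton extension, where each extension costs a factor of about $4\lambda$; this is the origin of the constant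
$$\delta_\lambda=\frac1{24(4\lambda)^{2n}}\qquad(\lambda\ge1).$$

**Lemma 2.** Let $X$ be a metric space that is an $n$-manifold without boundary, $x\in X$, $r>0$, $\lambda\ge1$. Suppose $\bar B(x,r)$ is compact and contained in an open set $O$ homeomorphic to $\mathbb R^n$, and

$(*)$ for all $y\in\bar B(x,r)$, $t\in[\delta_\lambda r,r]$ and $0\le k\le n$, every map $S^k\to B(y,t)$ extends to a map $D^{k+1}\to B(y,\lambda t)$.

Then $Z=\bar B(x,r)$ has no finite open cover by sets of diameter $\le\delta_\lambda r$ with multiplicity $\le n$. Thus $w(\bar B(x,r))\ge\delta_\lambda r$.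

*Proof.* Put $s=\delta_\lambda r$ and suppose there is such a cover $\{U_i\}$, with all $U_i\ne\emptyset$.

**Step 1. Map $Z$ to the nerve.** The nerve $N$ has a vertex for each $i$ and a simplex for each set of indices with $\bigcap U_i\ne\emptyset$. It is a finite complex with $\dim N\le n-1$. Put $e_i(z)=\min\{1,d(z,Z\setminus U_i)\}$, where $d(z,\emptyset)=\infty$, and $\rho_i=e_i/\sum_je_j$. This is a partition of unity with $\{\rho_i>0\}\subset U_i$, and it defines a continuous map $\varphi:Z\to N$ with barycentric coordinates $(\rho_i(z))$.

**Step 2. Map the nerve back to $X$, staying close to the identity.** We build $\psi:N\to X$. Send vertex $i$ to a point $x_i\in U_i$. Adjacent vertices $i,j$ satisfy $U_i\cap U_j\neq\emptyset$, so $d(x_i,x_j)\le2s$. Let $s_0=0$ and $s_{k+1}=2\lambda(s_k+3s)$, an increasing sequence. Suppose $\psi$ is defined on the $k$-skeleton with $\operatorname{diam}\psi(\tau)\le s_k$ for every $k$-simplex $\tau$. Let $\sigma$ be a $(k+1)$-simplex with vertex $v$. The facets containing $v$ map within $s_k$ of $\psi(v)$, and the opposite facet, one of whose vertices is adjacent to $v$, maps within $s_k+2s$ of $\psi(v)$. So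 $\psi(\partial\sigma)\subset B(\psi(v),s_k+3s)$, and $\psi(v)\in Z$. By $(*)$, $\psi$ extends over $\sigma$ with values in $B(\psi(v),\lambda(s_k+3s))$, a set of diameter $\le s_{k+1}$.

We check the radii. From $s_{k+1}+3s=2\lambda(s_k+3s)+3s\le4\lambda(s_k+3s)$ we get $s_k+3s\le3(4\lambda)^ks$. So all radii used lie in $[3s,3(4\lambda)^{n-1}s]\subset[\delta_\lambda r,r]$, and the sphere dimensions are at most $n-2$.

Now let $f=\psi\circ\varphi:Z\to X$. Given $z\in Z$, pick $i$ with $\rho_i(z)>0$. Then $z\in U_i$, and $\varphi(z)$ lies in a simplex with vertex $i$, so $d(f(z),z)\le d(f(z),x_i)+d(x_i,z)\le s_{n-1}+s$. Therefore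
$$d(f(z),z)\le a:=3(4\lambda)^{n-1}s\quad(z\in Z),\qquad a\ge s.\tag{4}$$

**Step 3. Triangulate a neighbourhood of $\bar B(x,r/2)$ finely.** This prepares the homotopy from the inclusion to $f$. Let $\Phi:O\to\mathbb R^n$ be a homeomorphism. For some $\varepsilon>0$ the closed $\varepsilon$-neighbourhood $C$ of the compact set $\Phi(\bar B(x,r/2))$ lies in the open set $\Phi(B(x,r))$. Since $\Phi^{-1}$ is uniformly continuous on the compact set $C$, there is a triangulation of $\mathbb R^n$ with simplices so small that every simplex $\sigma$ meeting $\Phi(\bar B(x,r/2))$ satisfies $\sigma\subset C$ and $\operatorname{diam}\Phi^{-1}(\sigma)\le s$. The finitely many simplices meeting $\Phi(\bar B(x,r/2))$, together with all their faces, form a finite complex, and the faces inherit both properties. Let $P$ be the $\Phi^{-1}$-image of its underlying space, and call the sets $\Phi^{-1}(\sigma)$ the simplices of $P$. Then $P$ is compact and $\bar B(x,r/2)\subset P\subset B(x,r)$.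

**Step 4. Build the homotopy.** We construct $h:P\times[0,1]\to X$ with $h_0=\iota$ (the inclusion) and $h_1=f|_P$, such that $\operatorname{diam}h(\tau\times[0,1])\le b_k:=(4\lambda)^{k+1}a$ for every $k$-simplex $\tau$ of $P$.

*Vertices.* Let $v$ be a vertex. By (4), $v$ and $f(v)$ lie in $B(v,2a)$. By $(*)$ with $k=0$, join them by a path in $B(v,2\lambda a)$, a set of diameter $\le4\lambda a=b_0$.

*From $k$-simplices to $(k+1)$-simplices, $0\le k\le n-1$.* Let $\sigma$ be a $(k+1)$-simplex with vertex $v$. The map is already defined on $\partial(\sigma\times[0,1])\cong S^{k+1}$. On the bottom its values lie within $s$ of $v$; on the top, by (4), within $a+s$. For a proper face $\tau$, the set $h(\tau\times[0,1])$ has diameter $\le b_k$ and contains the points of $\tau\subset\sigma$, so it lies within $b_k+s$ of $v$. As $s\le a<b_k$, all values lie within $b_k+s<2b_k$ of $v$. By $(*)$ extend over $\sigma\times[0,1]\cong D^{k+2}$ with values in $B(v,2\lambda b_k)$, a set of diameter $\le4\lambda b_k=b_{k+1}$.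

We check that $(*)$ was available. The centres lie in $P\subset Z$, and the sphere dimensions are at most $n$. The radii lie in $[2a,2b_{n-1}]$ (note $2a\le b_0$), where $2a\ge s$ and
$$2b_{n-1}\le b_n=(4\lambda)^{n+1}\cdot3(4\lambda)^{n-1}s=3(4\lambda)^{2n}s=\frac r8 .$$
The map $h$ is continuous, being pieced together from finitely many closed cells. Every $y\in P$ lies in a simplex $\tau$, and $h(\tau\times[0,1])$ contains $y=h(y,0)$. So
$$d(h(y,t),y)\le b_n=r/8\qquad\text{for all }(y,t)\in P\times[0,1].\tag{5}$$

**Step 5. Pass to maps of pairs.** Let $K=\bar B(x,r/4)$. Then $K\subset B(x,r/2)\subset\operatorname{int}P$. For $y\in P\setminus K$, (5) gives $d(h(y,t),x)\ge r/4-r/8>0$. So $\iota$ and $f$ are homotopic as maps of pairs $(P,P\setminus K)\to(X,X\setminus\{x\})$, and $\iota_*=f_*$ on $H_n(\,\cdot\,;\mathbb Z)$. The last two steps show that $\iota_*\ne0$ and $f_*=0$.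

**Step 6. $\iota_*\ne0$, because $X$ is an $n$-manifold near $x$.** The set $\overline{X\setminus P}=X\setminus\operatorname{int}P$ lies in the open set $X\setminus K$, so excision gives $H_n(P,P\setminus K)\cong H_n(X,X\setminus K)$. Let $D\subset O$ be the $\Phi$-preimage of a large closed round ball containing $\Phi(K)$ in its interior. Excising the closed set $X\setminus O\subset X\setminus D$ and computing in $\mathbb R^n$, we see that $H_n(X,X\setminus D)\to H_n(X,X\setminus\{x\})\cong\mathbb Z$ is an isomorphism, since the complement of a closed round ball includes into the complement of an interior point as a homotopy equivalence. As $X\setminus D\subset X\setminus K\subset X\setminus\{x\}$, this isomorphism factors through $H_n(X,X\setminus K)$. Hence $H_n(X,X\setminus K)\to H_n(X,X\setminus\{x\})$ is surjective, and $\iota_*\neq0$.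

**Step 7. $f_*=0$, because $f$ factors through dimension $n-1$.** On the compact set $Q=\overline{P\setminus K}$ we have $d(y,x)\ge r/4$, so $d(f(y),x)\ge r/4-a\ge r/8>0$. Thus $\varphi(Q)$ is a compact subset of the open set $\psi^{-1}(X\setminus\{x\})\subset N$. For a fine enough iterated subdivision of $N$, every simplex meeting $\varphi(Q)$ lies in $\psi^{-1}(X\setminus\{x\})$. The union $L$ of these simplices is a subcomplex with $\varphi(Q)\subset L\subset\psi^{-1}(X\setminus\{x\})$. So $f$ factors as
$$(P,P\setminus K)\xrightarrow{\ \varphi\ }(N,L)\xrightarrow{\ \psi\ }(X,X\setminus\{x\}),$$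
and $H_n(N,L)=0$ because $\dim N\le n-1$. Hence $f_*=0$.

This contradicts $\iota_*=f_*$, so the cover does not exist. Consequently $w(Z)\ge\delta_\lambda r$. $\square$

## 9. Unrectifiable pieces have balls of small width: proof of Theorem B

If $\liminf_{r\to0}w(\bar B(x,r))/r>0$, then (ii) is clear and (i) follows from (2), since small closed balls about $x$ are compact. This is the last assertion of Theorem B. We turn to the main one.

**Step 1. Reduce to compact $X$ of finite measure and Borel $E$.** A separable metric space is hereditarily Lindelöf, so there are countably many compact sets $C_j$ with $\mathcal H^n(C_j)<\infty$ and $E\subset\bigcup_j\operatorname{int}C_j$. Small balls about points of $\operatorname{int}C_j$ are contained in $C_j$, so (i) and (ii) mean the same in $C_j$ as in $X$. A countable union of rectifiable sets is rectifiable, so it suffices to treat $E\cap\operatorname{int}C_j$ in $C_j$. Thus we may assume that $X$ is compact and $\mathcal H^n(X)<\infty$. Discarding a null set, we may assume that $E$ is Borel.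

**Step 2. Split off the rectifiable part.** Consider all countable unions of Lipschitz images in $X$ of compact subsets of $\mathbb R^n$, and let $\mathcal R$ be one of maximal $\mathcal H^n$-measure; the supremum is finite, and it is attained by the union of a maximizing sequence. $\mathcal R$ is $\sigma$-compact, hence Borel, and it is $n$-rectifiable.

We claim that $X\setminus\mathcal R$ is purely $n$-unrectifiable. Otherwise there is a Lipschitz map $g:A\to X$, $A\subset\mathbb R^n$, such that $g(A)\setminus\mathcal R$ has positive outer measure. As $X$ is complete, $g$ extends to a Lipschitz map on the $\sigma$-compact set $\bar A$. The Borel set $g(\bar A)\setminus\mathcal R$ has positive measure, so adding $g(\bar A)$ to $\mathcal R$ contradicts maximality.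

Let $S=E\setminus\mathcal R$, a Borel set. If $\mathcal H^n(S)=0$ we are done. **Suppose, for contradiction, that $\mathcal H^n(S)>0$.**

**Step 3. Make the lower density uniform.** This is needed for Bate's theorem and for counting net points. For fixed $t$ the function $y\mapsto\mathcal H^n(\bar B(y,t))$ is upper semicontinuous: if $y_k\to y$ and $\varepsilon>0$, then $\bar B(y_k,t)\subset\bar B(y,t+\varepsilon)$ for large $k$, and $\mathcal H^n(\bar B(y,t+\varepsilon))\downarrow\mathcal H^n(\bar B(y,t))$ as $\varepsilon\downarrow0$. Hence for $j\in\mathbb N$ the set
$$\{y\in S:\ \mathcal H^n(\bar B(y,t))\ge t^n/j\ \text{ for all }0<t<1/j\}$$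
is relatively closed in $S$. By (i) these sets exhaust $S$ up to a null set. Fix $j$ such that the corresponding set $G$ has positive measure, and put $c=1/j$. Then $G$ is Borel and purely $n$-unrectifiable. By (D2), for a.e. $x\in G$,
$$\mathcal H^n(G\cap B(x,r))\ge\mathcal H^n(G\cap\bar B(x,r/2))\ge c(r/2)^n-o(r^n).$$
So Bate's theorem, and with it Consequence 1, applies to $G$.

**Step 4. Choose the point and the scale.** By (D1), (D2) and (ii), pick $x\in G$, $0<\kappa<1$ and $M<\infty$ such that
$$\mathcal H^n(\bar B(x,r)\setminus G)=o(r^n),\qquad\mathcal H^n(\bar B(x,r))\le Mr^n\ \text{ for small }r,\qquad\limsup_{r\to0}\frac{w(\bar B(x,r))}r>9\kappa.\tag{6}$$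
There are arbitrarily small $r$ with $w(\bar B(x,r))>9\kappa r$. Fix such an $r$, to be taken small enough below, and put
$$Z=\bar B(x,r),\qquad G_Z=G\cap Z\ni x.$$
We shall show $w(Z)\le9\kappa r$, the desired contradiction.

**Step 5. A net of bounded size.** We want finitely many distance functions, their number independent of $r$, because this number becomes the Lipschitz constant. Let $x_1,\dots,x_m$ be a maximal subset of $G_Z$ with mutual distances $\ge\kappa r$. By maximality every point of $G_Z$ has distance $<\kappa r$ from some $x_i$. The balls $\bar B(x_i,\kappa r/3)$ are disjoint and lie in $\bar B(x,2r)$. For small $r$ they have measure $\ge c(\kappa r/3)^n$ since $x_i\in G$, and $\mathcal H^n(\bar B(x,2r))\le M(2r)^n$. Hence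
$$m\le m_0:=\frac{M2^n(3/\kappa)^n}{c},\tag{7}$$
which is independent of $r$. Here both density bounds are used.

**Step 6. Perturb the distance functions.** Let $f_0=(d(\cdot,x_1),\dots,d(\cdot,x_m)):X\to\mathbb R^m$. By Consequence 1 there is an $m$-Lipschitz map $f:X\to\mathbb R^m$ with
$$|f_i-d(\cdot,x_i)|<\kappa r\ \text{ for all }i,\qquad\mathcal H^n(f(G))=0.$$
On points near $G_Z$, the map $f$ still determines position up to a multiple of $\kappa r$. But a point of $Z$ far from $G_Z$ is far from all $x_i$, and $f$ may confuse it with other such points. One could add such points to the net, but under the hypotheses of Theorem B there is no lower measure bound at points outside $G$, so (7) would be lost. (In Theorem A the lower bound holds at every point. There one can take the net in all of $Z$ and skip the next step.)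

**Step 7. Collapse $G_Z$ to a point and keep the rest.** We add a second coordinate that sees points far from $G_Z$ exactly and gives $G_Z$ no measure. Let $u=d(\cdot,G_Z)$, a $1$-Lipschitz function, and on $Z$ put
$$\varrho(y,y')=\min\{d(y,y'),\,u(y)+u(y')\}\ \ (y\ne y'),\qquad\varrho(y,y)=0.$$
This is a pseudometric. For the triangle inequality $\varrho(y,y'')\le\varrho(y,y')+\varrho(y',y'')$ we may take $y,y',y''$ distinct.

- If both terms on the right are distances, use the triangle inequality for $d$.
- If exactly one is, say $\varrho(y,y')=d(y,y')$, then $d(y,y')+u(y')+u(y'')\ge u(y)+u(y'')$. The other case is symmetric.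
- If neither is, the right side is $u(y)+2u(y')+u(y'')\ge u(y)+u(y'')$.

Let $q:Z\to\mathcal Q$ be the quotient map onto the associated metric space. It is $1$-Lipschitz since $\varrho\le d$, and $q(G_Z)$ is a single point $q_0$ since $u=0$ on $G_Z$.

**Step 8. The image has tiny measure.** Put $F=(f,q):Z\to\mathbb R^m\times\mathcal Q$ with the max metric, $\mathbb R^m$ being Euclidean. $F$ is $m$-Lipschitz, and $W=F(Z)$ is compact. Since $F(G_Z)=f(G_Z)\times\{q_0\}$ and $Z\setminus G_Z=Z\setminus G$,
$$\mathcal H^n(W)\le\mathcal H^n\bigl(f(G_Z)\times\{q_0\}\bigr)+m^n\mathcal H^n(Z\setminus G)\le0+m_0^n\,o(r^n)<\eta_n(\kappa r)^n\tag{8}$$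
for $r$ small enough. The map $f$ depends on $r$, but the bound involves only $m_0$ and the first part of (6), so there is no circularity. By Lemma 1, $W$ has a finite open cover by sets of diameter $\le\kappa r$ with multiplicity $\le n$. Its pullback under $F$ is a finite open cover of $Z$ of multiplicity $\le n$.

**Step 9. The pulled-back sets are small.** Let $y\ne y'\in Z$ with $\operatorname{dist}(F(y),F(y'))\le\kappa r$.

- If $u(y)\le\kappa r$, then $y$ is within distance $<2\kappa r$ of a point of $G_Z$, which is within $<\kappa r$ of some $x_i$. So $d(y,x_i)<3\kappa r$. Then $d(y',x_i)\le d(y,x_i)+|f_i(y)-f_i(y')|+2\kappa r<6\kappa r$, and $d(y,y')<9\kappa r$.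
- If $u(y)>\kappa r$, then $u(y)+u(y')>\kappa r\ge\varrho(y,y')$ forces $d(y,y')=\varrho(y,y')\le\kappa r$.

So the pulled-back sets have diameter $\le9\kappa r$, and $w(Z)\le9\kappa r$. This contradicts the choice of $r$ in Step 4. Hence $\mathcal H^n(S)=0$, and $E$ is $n$-rectifiable. $\square$

In the attempt of Section 4 the unknown Lipschitz constant $L$ spoiled the estimate. Here its place is taken by $m_0$, which does not depend on $r$, and the role of "covers a ball" is played by hypothesis (ii).

## 10. Theorem A, and a pointwise version

**Proof of Theorem A.** $X$ is compact, and $\operatorname{diam}X>0$ as $n\ge1$. Cover $X$ by open sets homeomorphic to $\mathbb R^n$. By the Lebesgue number lemma there is $r_1>0$ such that every $\bar B(x,r_1)$ lies in one of them. Let $r_0=\min\{r_1,\operatorname{diam}(X)/\lambda\}$, and let $x\in X$, $0<r<r_0$.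

Condition $(*)$ of Lemma 2 holds: if $t\le r<\operatorname{diam}(X)/\lambda$, the inclusion $B(y,t)\hookrightarrow B(y,\lambda t)$ is homotopic to a constant map. So every map $S^k\to B(y,t)$ is null-homotopic in $B(y,\lambda t)$, and a null-homotopy is the same as an extension to the cone over $S^k$, which is $D^{k+1}$. Lemma 2 gives
$$w(\bar B(x,r))\ge\delta_\lambda r\qquad\text{for all }x\in X,\ 0<r<r_0.$$
By (2), $\mathcal H^n(\bar B(x,r))\ge\eta_n\delta_\lambda^n\,r^n$, which is the "moreover" with $c=\eta_n\delta_\lambda^n$. By Theorem B with $E=X$, $X$ is $n$-rectifiable. $\square$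

So the statement in question is true: finite Nagata dimension can be dropped. The proof used much less than linear local contractibility, and compactness only for uniformity. What it gives pointwise is the following.

**Theorem C.** Let $X$ be a separable metric space which is a topological $n$-manifold without boundary (not necessarily compact, complete, orientable or smoothable), with $\mathcal H^n$ locally finite. Let $E\subset X$ be $\mathcal H^n$-measurable and suppose that for $\mathcal H^n$-a.e. $x\in E$ there are $\lambda_x\ge1$ and $r_x>0$ such that for all $0<r<r_x$, $y\in\bar B(x,r)$, $t\in[\delta_{\lambda_x}r,r]$ and $0\le k\le n$, every map $S^k\to B(y,t)$ extends to a map $D^{k+1}\to B(y,\lambda_xt)$. Then: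

1. $E$ is $n$-rectifiable;
2. $\liminf_{r\to0}r^{-n}\mathcal H^n(\bar B(x,r))\ge\eta_n\delta_{\lambda_x}^n$ for a.e. $x\in E$;
3. if the hypothesis holds a.e. in $X$, then $\lim_{r\to0}\mathcal H^n(\bar B(x,r))/(\omega_nr^n)=1$ for $\mathcal H^n$-a.e. $x\in X$, and up to an $\mathcal H^n$-null set $X$ is a countable disjoint union of bi-Lipschitz images of compact subsets of $\mathbb R^n$.

For item 3 we cite Kirchheim's theorem (*Rectifiable metric spaces: local structure and regularity of the Hausdorff measure*, Proc. AMS 121 (1994)): if $A$ is an $n$-rectifiable metric space with $\mathcal H^n(A)<\infty$, then $\mathcal H^n(A\cap\bar B(x,r))/(\omega_nr^n)\to1$ for a.e. $x\in A$, and $A$ is, up to a null set, a countable disjoint union of bi-Lipschitz images of compact subsets of $\mathbb R^n$.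

*Proof.* **Items 1 and 2: width at almost every point.** Let $x\in E$ be a point where the hypothesis holds. Choose a chart domain $O\ni x$ homeomorphic to $\mathbb R^n$ and a compact neighbourhood of $x$ in $O$. For small $r$ the ball $\bar B(x,r)$ is a closed subset of that neighbourhood, hence compact and contained in $O$. So Lemma 2 gives $w(\bar B(x,r))\ge\delta_{\lambda_x}r$ for all small $r$. Item 2 follows from (2). Since $\mathcal H^n$ is locally finite and $X$ is locally compact, every point has a compact neighbourhood of finite measure. So Theorem B, in the form of its last sentence, gives item 1.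

**Item 3: pass to pieces of finite measure.** Choose countably many compact sets $C_j$ of finite measure whose interiors cover $X$. By item 1 with $E=X$, each $C_j$ and each of its Borel subsets is $n$-rectifiable. At points of $\operatorname{int}C_j$ small balls lie in $C_j$, so the density statement follows from Kirchheim's theorem for $A=C_j$. The decomposition follows from the theorem for the disjoint sets $A=C_j\setminus\bigcup_{i<j}C_i$. $\square$

Thus only contractibility of balls at scales comparable to the distance to the base point is needed, with non-uniform constants, at almost every base point, and only for spheres of dimension $\le n$.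

## 11. Snowflakes and Cantor sets: testing the hypotheses

**Finite measure cannot be dropped in Theorem A.** For $0<\alpha<1$ consider the snowflake $(S^n,|\cdot|^\alpha)$. Its ball of radius $r$ is the Euclidean ball of radius $r^{1/\alpha}$ in $S^n$, and its diameter is $2^\alpha$. So every ball of radius less than the diameter is an open cap, and the space is linearly locally contractible with $\lambda=1$. If it were $n$-rectifiable, it would be $\sigma$-finite for its own $\mathcal H^n$: Lipschitz images of subsets of $\mathbb R^n$ are $\sigma$-finite, and so is a null set. That measure is comparable to the Euclidean $\mathcal H^{n\alpha}$ on $S^n$. Since $n\alpha<n$, a set that is $\sigma$-finite for $\mathcal H^{n\alpha}$ has $\mathcal H^n$-measure $0$, which $S^n$ does not.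

**Condition (ii) cannot be dropped in Theorem B.** The four-corner Cantor set $K$ of Section 3 ($n=1$) is compact with finite measure, satisfies (i) at every point, and is purely $1$-unrectifiable with $\mathcal H^1(K)>0$. By Section 5, $w=0$ on each of its closed balls.

**Theorem B is not an equivalence.** Let $C\subset[0,1]$ be compact and totally disconnected with positive Lebesgue measure, $n=1$. It is $1$-rectifiable, being a subset of $\mathbb R$. It contains no interval, so its complement is dense in $[0,1]$. Cutting at finitely many points of the complement divides $C\cap\bar B(x,r)$ into finitely many disjoint relatively open sets of diameter as small as we like. So $w(C\cap\bar B(x,r))=0$ for all $x\in C$ and $r>0$.
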